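\title{The regularity of a binomial edge ideal can depend on the characteristic}

\begin{abstract}
We show that the Castelnuovo--Mumford regularity of $S/J_G$, where $J_G$ is the binomial edge ideal of a graph $G$, can depend on the characteristic of the coefficient field. For an explicit connected graph on $18$ vertices it equals $6$ in characteristic $2$ and $5$ in every other characteristic. The main tool transfers multigraded Betti numbers from the edge ideal of a bipartite graph $H$ to the binomial edge ideal of a graph formed by two cliques joined along $H$. We also determine which dependences occur: the excess of the regularity in characteristic $p$ over the regularity in characteristic $0$ can be any nonnegative function of $p$ with finite support, and nothing else.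
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a simple graph on the vertex set $[n]=\{1,\dots,n\}$, let $\Bbbk$ be a field, and let $S=\Bbbk[x_1,\dots,x_n,y_1,\dots,y_n]$ be the standard graded polynomial ring in the entries of a generic $2\times n$ matrix with columns $(x_v,y_v)$. Write $f_{vw}=x_vy_w-y_vx_w$ for the minor on the columns $v$ and $w$. The \emph{binomial edge ideal} of $G$ is
\[
J_G=\langle f_{vw} : \{v,w\}\in E(G)\rangle\subset S .
\]
The graded Betti numbers of $S/J_G$ are $\beta_{i,j}(S/J_G)=\dim_\Bbbk\operatorname{Tor}^S_i(S/J_G,\Bbbk)_j$, and its Castelnuovo--Mumford regularity is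
\[
\operatorname{reg}(S/J_G)=\max\{j-i:\beta_{i,j}(S/J_G)\ne0\}.
\]
The number $\beta_{i,j}$ counts the generators of degree $j$ in the $i$-th step of the minimal free resolution, so the regularity measures how far the degrees of the syzygies run ahead of the homological degree. This paper answers the following question, posed by Kahle and Kr\"usemann \cite{KK}.

\begin{quote}
\emph{Is $\operatorname{reg}(S/J_G)$ the same over all fields $\Bbbk$, for every finite simple graph $G$?}
\end{quote}

Several things suggest the answer yes. The generators of $J_G$ have coefficients $\pm1$. The bounds of Matsuda and Murai,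
\begin{equation}\label{eq:MM}
\ell\le\operatorname{reg}(S/J_G)\le n-1 ,
\end{equation}
where $\ell$ is the maximum length of an induced path in $G$, hold over every field. For a path on $n$ vertices the two bounds agree, and for a complete graph on $n\ge2$ vertices the regularity is $1$ over every field (Example~\ref{ex:P}). Finally, by \cite[Theorem 2.1]{HHHKR}, over every field $J_G$ has a lexicographic Gr\"obner basis, indexed by admissible paths, whose initial monomials do not depend on the field. An ideal and its initial ideal have the same Hilbert function, so the Hilbert function of $S/J_G$ does not depend on $\Bbbk$.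

The Hilbert function, however, determines only the alternating sums $\sum_i(-1)^i\beta_{i,j}$. It allows $\beta_{i,j}$ and $\beta_{i+1,j}$ to jump together in one characteristic. For squarefree monomial ideals such jumps come from torsion, because Hochster's formula expresses their Betti numbers through the homology of simplicial complexes. The answer to the question is no, and the proof finds the Betti numbers of such a monomial ideal among those of a binomial edge ideal.

Let $H$ be a bipartite graph with parts $L$ and $R$ and at least one edge. Let $s,t$ be two new vertices and put $K_1=L\sqcup\{s\}$, $K_2=R\sqcup\{t\}$. Define $G_H$ as the graph on $K_1\sqcup K_2$ in which $K_1$ and $K_2$ are cliques and the edges between $K_1$ and $K_2$ are exactly the edges of $H$. It is connected, because $H$ has an edge. Let $T_H=\Bbbk[z_v:v\in L\sqcup R]$ and let $I(H)=(z_vz_w:\{v,w\}\in E(H))\subset T_H$ be the edge ideal of $H$. We grade by $\deg x_v=\deg y_v=\deg z_v=e_v$, the unit vector at $v$, and we identify a set of vertices with its $0/1$ vector.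

\begin{theorem}\label{thm:transfer}
Over every field, $\operatorname{reg}(S/J_{G_H})=2+\operatorname{reg}(T_H/I(H))$. Moreover, for $\sigma\subseteq L\sqcup R$ and $1\le i<|\sigma|$,
\[
\beta_{|\sigma|+i,\;2\sigma+e_s+e_t}(S/J_{G_H})=\beta_{i,\sigma}(T_H/I(H)).
\]
\end{theorem}

\begin{theorem}\label{thm:rp2}
Let $\Gamma$ be the simplicial complex on $\{1,\dots,6\}$ with the ten facets
\[
124,\ 126,\ 134,\ 135,\ 156,\ 235,\ 236,\ 245,\ 346,\ 456,
\]
the six-vertex real projective plane. Let $L=\{1,\dots,6\}$, let $R$ be the set of facets, and let $H$ be the bipartite graph in which $v\in L$ and $F\in R$ are adjacent if and only if $v\notin F$. Then $G_H$ is a connected graph on $18$ vertices, and $\operatorname{reg}(S/J_{G_H})$ is $6$ in characteristic $2$ and $5$ in every other characteristic.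
\end{theorem}

\begin{theorem}\label{thm:class}
The regularity of $S/J_G$ depends on $\Bbbk$ only through $p=\operatorname{char}\Bbbk$; denote it by $\operatorname{reg}_p(G)$. A function $\varphi$ from the set of primes to $\mathbb Z$ has the form $\varphi(p)=\operatorname{reg}_p(G)-\operatorname{reg}_0(G)$ for some graph $G$ if and only if $\varphi\ge0$ and $\varphi(p)=0$ for all but finitely many $p$. Every such $\varphi$ is realized by a connected graph whose vertex set is a union of two cliques.
\end{theorem}

In particular, the difference $\operatorname{reg}_p(G)-\operatorname{reg}_0(G)$ is never negative, can be nonzero at any prescribed finite set of primes, and is unbounded at each prime.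

The reason behind Theorem~\ref{thm:transfer} is geometric. The minors inside a clique say that its columns are proportional. So we may write $(x_v,y_v)=z_v(\lambda,\mu)$ for $v\in K_1$ and $(x_w,y_w)=z_w(\lambda',\mu')$ for $w\in K_2$, and then $f_{vw}=(\lambda\mu'-\mu\lambda')\,z_vz_w$. Up to one common factor, the remaining generators of $J_{G_H}$ are the generators of $I(H)$. Section~\ref{sec:path} follows this through for a single edge. Sections~\ref{sec:one} and~\ref{sec:two} prove Theorem~\ref{thm:transfer}. Section~\ref{sec:bip} turns simplicial complexes into bipartite graphs, and Sections~\ref{sec:rp2} and~\ref{sec:class} prove Theorems~\ref{thm:rp2} and~\ref{thm:class}.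

\section{Multigraded Betti numbers}\label{sec:tools}

Throughout, $\otimes$ means $\otimes_\Bbbk$ unless indicated. Let $W$ be a finite set. For $m\in\mathbb Z^W$ let $|m|$ be the sum of its entries, and call $m$ \emph{squarefree} if it is a $0/1$ vector. Let $B$ be a polynomial ring over $\Bbbk$ in which each variable has degree $e_v$ for some $v\in W$; the rings $S$ and $T_H$ are of this kind. For an $\mathbb N^W$-graded $B$-module $N$ put $N(-\sigma)_m=N_{m-\sigma}$ and
\[
\beta_{i,w}(N)=\dim\operatorname{Tor}^B_i(N,\Bbbk)_w,\qquad \operatorname{reg}N=\sup\{|w|-i:\beta_{i,w}(N)\neq0\}.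
\]
The ideal $J_G$ is homogeneous for this grading, and $\beta_{i,j}=\sum_{|w|=j}\beta_{i,w}$, so the definition agrees with the one in the introduction. We use four standard facts.

\begin{itemize}
\item[(K)] \emph{Koszul homology.} Let $\Lambda$ be the exterior algebra with one generator for each variable of $B$, of the same degree. Then $\operatorname{Tor}^B_p(N,\Bbbk)$ is the $p$-th homology of the Koszul complex $N\otimes\Lambda^\bullet$, whose differential contracts a generator and multiplies by the corresponding variable.
\item[(M)] \emph{Minimal resolutions.} A finitely generated $N$ has a finite resolution $F_\bullet$ with $F_q=\bigoplus_\sigma B(-\sigma)^{\beta_{q,\sigma}(N)}$, in which all matrix entries lie in the ideal generated by the variables.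
\item[(T)] \emph{K\"unneth formula.} If $N_1,N_2$ are modules over polynomial rings $B_1,B_2$, then $\operatorname{Tor}^{B_1\otimes B_2}_p(N_1\otimes N_2,\Bbbk)=\bigoplus_{p_1+p_2=p}\operatorname{Tor}^{B_1}_{p_1}(N_1,\Bbbk)\otimes\operatorname{Tor}^{B_2}_{p_2}(N_2,\Bbbk)$. In particular, regularities of finitely generated nonzero modules add.
\item[(H)] \emph{Hochster's formula}, for edge ideals. For a graph $H$, the independence complex $\operatorname{Ind}(H)$ has as faces the vertex sets that contain no edge. The number $\beta_{i,\sigma}(T_H/I(H))$ is zero unless $\sigma$ is squarefree, and for a vertex set $\sigma$ with induced subgraph $H[\sigma]$,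
\[
\beta_{i,\sigma}(T_H/I(H))=\dim\tilde H_{|\sigma|-i-1}(\operatorname{Ind}(H[\sigma]);\Bbbk).
\]
Reduced homology is that of the augmented chain complex, so $\tilde H_{-1}(\{\emptyset\};\Bbbk)=\Bbbk$.
\end{itemize}

We will resolve $S/J_{G_H}$ by modules that are not free but whose Tor groups are known. The next lemma says what can be read off from such a resolution.

\begin{lemma}\label{lem:ss}
Let $0\to N_c\to\dots\to N_1\to N_0\to N\to0$ be an exact sequence of $\mathbb N^W$-graded $B$-modules, and fix $w\in\mathbb N^W$.
\begin{itemize}
\item[(a)] If $\operatorname{Tor}_h(N,\Bbbk)_w\neq0$, then $\operatorname{Tor}_{h-q}(N_q,\Bbbk)_w\ne0$ for some $q$.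
\item[(b)] Suppose there is $p_0$ with $\operatorname{Tor}_p(N_q,\Bbbk)_w=0$ for all $q$ and all $p\ne p_0$. Then $\operatorname{Tor}_{p_0+q}(N,\Bbbk)_w$ is the $q$-th homology of the complex $\operatorname{Tor}_{p_0}(N_\bullet,\Bbbk)_w$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider the double complex $N_q\otimes\Lambda^p$. For fixed $p$ the sequence $N_\bullet\otimes\Lambda^p\to N\otimes\Lambda^p\to 0$ is exact, so the total complex has the homology of $N\otimes\Lambda^\bullet$, which is $\operatorname{Tor}(N,\Bbbk)$ by (K). Taking Koszul homology first gives a spectral sequence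
\[
E^1_{q,p}=\operatorname{Tor}_p(N_q,\Bbbk)_w\ \Longrightarrow\ \operatorname{Tor}_{p+q}(N,\Bbbk)_w,\qquad d^r\colon E^r_{q,p}\to E^r_{q-r,\,p+r-1},
\]
in which $d^1$ is induced by $N_q\to N_{q-1}$. If all $E^1_{q,h-q}$ vanish, so does the limit in degree $h$; this is (a). Under the hypothesis of (b) only the row $p=p_0$ is nonzero. The maps $d^r$ with $r\ge2$ change $p$ and hence vanish, so $E^2=E^\infty$, with one entry on each antidiagonal.
\end{proof}

\section{The smallest case: a single edge}\label{sec:path}

Let $H$ be the single edge $\sigma=\{a,b\}$ with $L=\{a\}$ and $R=\{b\}$. Then $G_H$ is the path with vertices $s,a,b,t$ in this order, and $J_{G_H}=(f_{sa},f_{ab},f_{bt})$. The ring $T_H/(z_az_b)$ has the resolution $0\to T_H(-\sigma)\to T_H$, so $\beta_{1,\sigma}=1$ and the regularity is $1$. Theorem~\ref{thm:transfer} predicts $\beta_{3,w}(S/J_{G_H})=1$ for $w=e_s+2e_a+2e_b+e_t$, and regularity $3$.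

In a lexicographic order with all $x$ before all $y$ and the vertices ordered along the path, the leading terms $x_sy_a$, $x_ay_b$, $x_by_t$ are pairwise coprime, so the three minors form a regular sequence. We treat the two clique equations differently from the third. Put $S'=S/(f_{sa},f_{bt})$. Its resolution is the Koszul complex on $f_{sa},f_{bt}$, so its Tor groups are one-dimensional, in the following degrees:
\[
\operatorname{Tor}_0:\ 0;\qquad \operatorname{Tor}_1:\ e_s+e_a \text{ and } e_b+e_t;\qquad \operatorname{Tor}_2:\ e_s+e_a+e_b+e_t .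
\]
Since $f_{ab}$ is a nonzerodivisor on $S'$, there is an exact sequence
\begin{equation}\label{eq:path}
0\to S'(-\sigma)\xrightarrow{\ f_{ab}\ }S'\to S/J_{G_H}\to0 ,
\end{equation}
which has the shape of the resolution of $T_H/(z_az_b)$. All Tor groups of $S'$ lie in squarefree degrees, so $S'$ contributes nothing in degree $w$. The module $S'(-\sigma)$ has $\operatorname{Tor}_2$ in degree $\sigma+(e_s+e_a)+(e_b+e_t)=w$, and no other Tor in that degree. Lemma~\ref{lem:ss}(b) with $p_0=2$ and $q=1$ gives $\beta_{3,w}(S/J_{G_H})=1$, with $|w|-3=3$.

Three features persist in general. The free module $T_H(-\sigma)$ is replaced by a tensor product of two modules, one for each clique. Each factor has a syzygy whose degree exceeds its homological degree by one, which accounts for the summand $2$ in the theorem; the vertices $s$ and $t$ provide room for these syzygies. And the entries $2$ in $w$ single out one term of the resolution. What changes is that a syzygy of $I(H)$ may involve several vertices of each clique. The factors are then no longer the rings of the cliques but modules $P_k$ over them,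 which we study first.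

\section{One clique}\label{sec:one}

Let $K$ be a finite nonempty set, $S_K=\Bbbk[x_v,y_v:v\in K]$ and $T_K=\Bbbk[z_v:v\in K]$. Let $A=\Bbbk[\lambda,\mu]$ be standard graded, with $A_d=0$ for $d<0$. The ring map $\pi\colon S_K\to A\otimes T_K$, $x_v\mapsto\lambda z_v$, $y_v\mapsto\mu z_v$, makes $A\otimes T_K$ an $S_K$-module. For $k\ge-1$ define the $\mathbb N^K$-graded submodule
\[
P_k=P_k(K)=\bigoplus_{e\in\mathbb N^K}A_{k+|e|}\,z^e .
\]

\begin{lemma}\label{lem:P0}
Let $J_K\subset S_K$ be the ideal generated by all $f_{vw}$ with $v,w\in K$. Then $\pi$ induces an isomorphism $S_K/J_K\cong P_0$.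
\end{lemma}

\begin{proof}
We have $\pi(x^ay^b)=\lambda^{|a|}\mu^{|b|}z^{a+b}$. Every $e\in\mathbb N^K$ splits as $a+b$ with $|a|$ any prescribed value in $\{0,\dots,|e|\}$, so the image is $P_0$. Also $\pi(f_{vw})=0$. Since $\pi$ maps monomials to monomials, its kernel is spanned by differences of monomials with the same image. Let $x^ay^b$ and $x^{a'}y^{b'}$ have the same image, so that $a+b=a'+b'$ and $|b|=|b'|$. If $b=b'$ the monomials are equal. Otherwise there are $v,w$ with $b_v>b'_v$ and $b_w<b'_w$, and then $a_w>a'_w\ge0$. Thus $x_wy_v$ divides $x^ay^b$. Replacing it by $x_vy_w$ changes neither the image nor the class modulo $J_K$, and lowers $\sum_u|b_u-b'_u|$ by $2$. By induction the two monomials are congruent modulo $J_K$.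
\end{proof}

In a fixed multidegree, the Koszul complex of $P_k$ has as terms graded pieces $A_d$, with differentials given by $\lambda$ and $\mu$. As a complex of $A$-modules it fails to be exact in ways that are awkward to track through tensor products. On $\mathbb P^1=\operatorname{Proj}A$ the forms $\lambda,\mu$ have no common zero, and the complex becomes a resolution of a single line bundle. We recall what is needed: $H^0(\mathbb P^1,\mathcal O(d))=A_d$ for all $d$; $H^1(\mathbb P^1,\mathcal O(d))$ has dimension $\max(0,-d-1)$; higher cohomology vanishes; and if $0\to\mathcal G\to\mathcal C^0\to\mathcal C^1\to\cdots$ is exact and the $\mathcal C^i$ have no higher cohomology, then $H^i(\mathbb P^1,\mathcal G)$ is the cohomology of the complex of global sections of $\mathcal C^\bullet$.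

\begin{proposition}\label{prop:tor}
Let $k\ge-1$ and $\tau\in\mathbb N^K$. Then $\operatorname{Tor}^{S_K}_p(P_k,\Bbbk)_\tau=0$ unless $\tau$ is squarefree. If $\tau$ is squarefree and $r=|\tau|$, then $\operatorname{Tor}^{S_K}_p(P_k,\Bbbk)_\tau\cong H^{r-p}(\mathbb P^1,\mathcal O(k-r))$. Explicitly:
\begin{itemize}
\item for $r\le k$ it is nonzero only for $p=r$, of dimension $k-r+1$;
\item for $r=k+1$ it is zero for all $p$;
\item for $r\ge k+2$ it is nonzero only for $p=r-1$, of dimension $r-k-1$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\xi_v,\eta_v$ be the exterior generators for $x_v,y_v$. An exterior monomial $\omega$ has degree $\epsilon\in\{0,1,2\}^K$. It occurs in the degree $\tau$ part of $P_k\otimes\Lambda^\bullet$ only if $\epsilon\le\tau$, and then with coefficients in $A_{k+|\tau-\epsilon|}z^{\tau-\epsilon}$, which is the degree $k$ part of the free module $A(|\tau-\epsilon|)$. The conditions $\epsilon_v\le\tau_v$ and the twist $\sum_v(\tau_v-\epsilon_v)$ separate over the vertices. Hence the degree $\tau$ part of the Koszul complex is the degree $k$ part of the complex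 $\bigotimes_{v\in K}C_{\tau_v}$, the tensor product taken over $A$, where
\begin{align*}
C_0&=[\,A\,], \\
C_1&=[\,A^2\xrightarrow{(\lambda,\mu)}A(1)\,],\\
C_j&=[\,A(j-2)\to A(j-1)^2\xrightarrow{(\lambda,\mu)} A(j)\,]\qquad(j\ge2).
\end{align*}
The rightmost term is in homological degree $0$, and the bases are $1$; $\xi_v,\eta_v$; $\xi_v\eta_v$. For $j\ge2$, $C_j$ is a twist of the Koszul complex of $\lambda,\mu$.

Sheafify on $\mathbb P^1$ and twist by $k$. The result is a complex $\mathcal C$ whose terms are direct sums of sheaves $\mathcal O(k+d)$ with $d\ge0$, and whose complex of global sections is our complex. Since $k+d\ge-1$, the terms of $\mathcal C$ have no higher cohomology; this is the only use of $k\geq-1$.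

At each point of $\mathbb P^1$ one of $\lambda,\mu$ is invertible, so the sequence $0\to\mathcal O(j-2)\to\mathcal O(j-1)^2\to\mathcal O(j)\to0$ is exact for every $j$, and it splits locally because its terms are locally free. If $\tau_v\ge2$ for some $v$, the factor at $v$ is therefore locally contractible, so $\mathcal C$ is exact. By the fact on acyclic resolutions with $\mathcal G=0$, its complex of global sections is exact. Now let $\tau$ be squarefree. For $\tau_v=1$ the case $j=1$ shows that the inclusion of $\mathcal O(-1)$, placed in homological degree $1$, into the factor at $v$ is locally a homotopy equivalence. Tensoring these $r$ inclusions, we find that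
\[
0\to\mathcal O(k-r)\to\mathcal C_r\to\dots\to\mathcal C_0\to0
\]
is exact. Hence the homology of the global sections at $\mathcal C_p$ is $H^{r-p}(\mathbb P^1,\mathcal O(k-r))$. The three cases are $k-r\ge0$, $k-r=-1$ and $k-r\le-2$.
\end{proof}

\begin{example}\label{ex:P}
For $k=0$ the nonzero groups are $\operatorname{Tor}_0$ in degree $0$ and $\operatorname{Tor}_{r-1}$ in squarefree degrees of size $r\ge2$. So $\operatorname{reg}(S_K/J_K)=1$ if $|K|\ge2$, and the case $r=k+2=2$ recovers the generators $f_{vw}$. For $k=1$ the module $P_1$ has two generators $\epsilon_1\mapsto\lambda$, $\epsilon_2\mapsto\mu$, and one relation $g_v=y_v\epsilon_1-x_v\epsilon_2$ in each degree $e_v$. Nothing occurs for $r=2$. For $r=k+2=3$ there is one second syzygy for each triple of vertices, $f_{23}\,g_1-f_{13}\,g_2+f_{12}\,g_3=0$, the expansion of a $3\times3$ determinant with a repeated row.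
\end{example}

The case $r=k+2$ is the one that matters: it is the first place where $r-p=1$, and there the Tor group is one-dimensional.

\section{Two cliques: proof of Theorem~\ref{thm:transfer}}\label{sec:two}

Let $G=G_H$ and $W=K_1\sqcup K_2$, and write $m=(m_1,m_2)\in\mathbb Z^{K_1}\times\mathbb Z^{K_2}$. Let $T=\Bbbk[z_v:v\in W]$, $I=I(H)T$ and $M=T/I$. Since $M=(T_H/I(H))\otimes\Bbbk[z_s,z_t]$, fact (T) shows that $M$ and $T_H/I(H)$ have the same multigraded Betti numbers. By (H), $\beta_{q,\sigma}(M)=0$ unless $\sigma$ is a subset of $L\sqcup R$.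

Let $A=\Bbbk[\lambda,\mu]$ and $A'=\Bbbk[\lambda',\mu']$. Map $S$ to $A\otimes A'\otimes T$ by sending $x_v,y_v$ to $\lambda z_v,\mu z_v$ for $v\in K_1$ and to $\lambda'z_v,\mu'z_v$ for $v\in K_2$. By Lemma~\ref{lem:P0},
\[
S':=S/(J_{K_1}+J_{K_2})S\;\cong\; P_0(K_1)\otimes P_0(K_2)=\bigoplus_mA_{|m_1|}\otimes A'_{|m_2|}\,z^m\ \subset\ A\otimes A'\otimes T .
\]
As $K_1,K_2$ are cliques of $G$, we have $S/J_G=S'/J_GS'$. The ideal $J_GS'$ is generated by the images $\delta z_vz_w$ of the $f_{vw}$ with $v\in L$, $w\in R$ and $\{v,w\}\in E(H)$, where $\delta=\lambda\mu'-\mu\lambda'$. Here it is essential that every edge of $H$ joins the two cliques, so that all generators carry the same factor $\delta$.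

\subsection*{From $T$-modules to $S$-modules}
We want to carry the resolution of $I$ over to $J_GS'$. The factor $\delta$ uses up one degree in $A$ and one in $A'$, which dictates the following definition. For an $\mathbb N^W$-graded $T$-module $Q$ let
\[
\Phi(Q)=\bigoplus_mA_{|m_1|-1}\otimes A'_{|m_2|-1}\otimes Q_m\ \subset\ A\otimes A'\otimes Q .
\]
A variable $x_v$ or $y_v$ with $v\in K_1$ raises both $|m_1|$ and the degree in $A$ by one, and likewise for $K_2$ and $A'$; so $\Phi(Q)$ is a graded $S$-submodule. The functor $\Phi$ is $\Bbbk$-linear, and it is exact because in each degree $m$ it tensors with a fixed vector space.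

\begin{lemma}\label{lem:ideal}
Multiplication by $\delta$ is an isomorphism $\Phi(I)\to J_GS'$ of graded $S$-modules.
\end{lemma}

\begin{proof}
Multiplication by $\delta$ is $S$-linear, and injective because $A\otimes A'\otimes T$ is a domain. In degree $m$, the ideal $J_GS'$ is the sum of the spaces $\delta z_vz_w\,S'_{m-e_v-e_w}$ over the edges $\{v,w\}$ of $H$. Such a space is $\delta\,(A_{|m_1|-1}\otimes A'_{|m_2|-1})z^m$ if $z_vz_w$ divides $z^m$, and zero otherwise. So $(J_GS')_m$ is $\delta\,(A_{|m_1|-1}\otimes A'_{|m_2|-1})z^m$ if $z^m\in I$ and zero if $z^m\notin I$. This is $\delta\,\Phi(I)_m$.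
\end{proof}

Let $F_\bullet$ be the minimal free resolution of $M$, of length $c$. Then $F_0=T$ and $0\to F_c\to\dots\to F_1\to I\to0$ is exact. Applying $\Phi$ and Lemma~\ref{lem:ideal} gives the exact sequence that generalizes \eqref{eq:path}:
\begin{equation}\label{eq:res}
0\to\Phi(F_c)\to\dots\to\Phi(F_1)\to S'\to S/J_G\to0 .
\end{equation}

\begin{lemma}\label{lem:terms}
Let $w\in\mathbb N^W$ and let $\sigma=(\sigma_1,\sigma_2)$ be squarefree.
\begin{itemize}
\item[(a)] If $\operatorname{Tor}^S_p(S',\Bbbk)_w\neq0$, then $w$ is squarefree and $|w|-p\le2$.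
\item[(b)] If $\operatorname{Tor}^S_p(\Phi(T(-\sigma)),\Bbbk)_w\ne0$, then $w-\sigma$ is squarefree and $|w|-p\le|\sigma|+2$.
\item[(c)] If $\tau=w-\sigma$ is squarefree and $|\tau_j|=|\sigma_j|+1$ for $j=1,2$, then $\operatorname{Tor}^S_p(\Phi(T(-\sigma)),\Bbbk)_w$ is one-dimensional for $p=|\sigma|$ and zero for all other $p$.
\end{itemize}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:tor}, $\operatorname{Tor}_{p}(P_k,\Bbbk)_\tau\neq0$ implies that $\tau$ is squarefree and $|\tau|-p\in\{0,1\}$. Together with (T) this gives (a). For (b) and (c), put $e=m-\sigma$. The degree $m$ part of $\Phi(T(-\sigma))$ is $A_{|\sigma_1|-1+|e_1|}\otimes A'_{|\sigma_2|-1+|e_2|}\,z^e$ if $e\ge0$ and zero otherwise, so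
\[
\Phi(T(-\sigma))\cong P_{k_1}(K_1)(-\sigma_1)\otimes P_{k_2}(K_2)(-\sigma_2),\qquad k_j=|\sigma_j|-1\ge-1 .
\]
By (T), a nonzero $\operatorname{Tor}_p$ in degree $w=\sigma+\tau$ requires $p=p_1+p_2$ with $\tau_j$ squarefree and $|\tau_j|-p_j\le1$. Then $|w|-p=|\sigma|+\sum_j(|\tau_j|-p_j)\le|\sigma|+2$, which is (b). In (c) we have $|\tau_j|=k_j+2$, so the $j$-th factor has only $\operatorname{Tor}_{p_j}$ with $p_j=|\tau_j|-1=|\sigma_j|$, of dimension $1$.
\end{proof}

\subsection*{The upper bound}
Suppose $\beta_{h,w}(S/J_G)\neq0$ and apply Lemma~\ref{lem:ss}(a) to \eqref{eq:res}. If $q=0$, then $|w|-h\le2$ by Lemma~\ref{lem:terms}(a). If $q\ge1$, there is $\sigma$ with $\beta_{q,\sigma}(M)\neq0$ and $\operatorname{Tor}_{h-q}(\Phi(T(-\sigma)),\Bbbk)_w\neq0$. Lemma~\ref{lem:terms}(b) gives $|w|-h\le(|\sigma|-q)+2\le\operatorname{reg}M+2$. Since $\operatorname{reg}M\ge0$, we get $\operatorname{reg}(S/J_G)\le\operatorname{reg}M+2$.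

\subsection*{The Betti numbers}
For a lower bound, a Tor class of some $\Phi(F_q)$ has to survive, and in a general degree $w$ the contributions of many summands $T(-\sigma')$ may cancel. We choose $w$ so that only one $\sigma'$ contributes. Fix $\sigma\subseteq L\sqcup R$ with $\sigma\ne\emptyset$ and put $w=2\sigma+e_s+e_t$.

The degree $w$ is not squarefree, so $\operatorname{Tor}_p(S',\Bbbk)_w=0$ for all $p$. Let $T(-\sigma')$ be a summand of some $F_q$, so $\sigma'\subseteq L\sqcup R$, and suppose that $\Phi(T(-\sigma'))$ has nonzero Tor in degree $w$. Then $w-\sigma'$ is a $0/1$ vector by Lemma~\ref{lem:terms}(b). For $v\in\sigma$ we have $w_v=2$, which forces $v\in\sigma'$. For $v\in(L\sqcup R)\setminus\sigma$ we have $w_v=0$, which forces $v\notin\sigma'$. Hence $\sigma'=\sigma$. For $\sigma'=\sigma$ we get $\tau=w-\sigma=\sigma+e_s+e_t$, which is squarefree with $|\tau_j|=|\sigma_j|+1$. By Lemma~\ref{lem:terms}(c), for $q\ge1$,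
\[
\operatorname{Tor}_p(\Phi(F_q),\Bbbk)_w\cong\begin{cases}\Bbbk^{\beta_{q,\sigma}(M)}&p=|\sigma|,\\0&p\neq|\sigma|.\end{cases}
\]
So Lemma~\ref{lem:ss}(b) applies to \eqref{eq:res} with $p_0=|\sigma|$, and it remains to see that the resulting complex has zero differentials. The map from $q=1$ to $q=0$ has target zero. For $q\ge2$ only the component $T(-\sigma)^{\beta_{q,\sigma}}\to T(-\sigma)^{\beta_{q-1,\sigma}}$ of $F_q\to F_{q-1}$ acts in degree $w$. It preserves degrees, so its entries are scalars, and they are zero by (M). Therefore $\beta_{|\sigma|+i,\,w}(S/J_G)=\beta_{i,\sigma}(M)$ for $i\ge1$, which contains the formula of the theorem.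

\subsection*{The lower bound}
An edge $\{v,w\}$ of $H$ gives $\beta_{1,\{v,w\}}(M)=1$, so $\operatorname{reg}M\ge1$. Choose $(i,\sigma)$ with $\beta_{i,\sigma}(M)\neq0$ and $|\sigma|-i=\operatorname{reg}M$. Then $i<|\sigma|$, and $i\ge1$ because $F_0=T$ has only $\sigma=\emptyset$. For $w=2\sigma+e_s+e_t$ we have $\beta_{|\sigma|+i,w}(S/J_G)\ne0$ and $|w|-|\sigma|-i=|\sigma|-i+2=\operatorname{reg}M+2$. This completes the proof of Theorem~\ref{thm:transfer}. \qed

\begin{remark}\label{rem:hyp}
The vertices $s,t$ enter only in the choice of $w$. Without them the formula fails: for a single edge $H$ the graph on $L\sqcup R$ is that edge, with regularity $1$ instead of $3$. The assumption that $H$ has an edge enters in the lower bound; for $L=R=\emptyset$ one has $J_{G_H}=0$ and regularity $0$ instead of $2$. The bounds \eqref{eq:MM} say little about $G_H$: an induced path meets each clique in at most two vertices, and $s,v,w,t$ is an induced path for every edge $\{v,w\}$ of $H$ with $v\in L$, so $\ell=3$ for all $H$.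
\end{remark}

\section{Bipartite graphs from simplicial complexes}\label{sec:bip}

It now suffices to find a bipartite graph $H$ for which $\operatorname{reg}(T_H/I(H))$ depends on the field. By (H), with $j=|\sigma|-i-1$,
\begin{equation}\label{eq:hochreg}
\operatorname{reg}(T_H/I(H))=\max\{j+1:\tilde H_j(\operatorname{Ind}(H[\sigma]);\Bbbk)\neq0\text{ for some }\sigma\}.
\end{equation}
There are two difficulties. The independence complex of a bipartite graph is special, since each part spans a full simplex. And the maximum runs over all induced subgraphs, so we must control all of them. The following construction handles both.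

Let $\Gamma$ be a simplicial complex on the vertex set $V\ne\emptyset$ with set of facets $\mathcal F$. Let $H_\Gamma$ be the bipartite graph with parts $V$ and $\mathcal F$ in which $v$ and $F$ are adjacent if and only if $v\notin F$. Thus a set $U\sqcup\mathcal U$ with $U\subseteq V$, $\mathcal U\subseteq\mathcal F$ is independent if and only if $U\subseteq F$ for all $F\in\mathcal U$. If $\Gamma$ has at least two facets, then no facet equals $V$, so $H_\Gamma$ has an edge.

\begin{example}
Let $\Gamma$ consist of two points, with facets $\{1\}$ and $\{2\}$. Then $H_\Gamma$ consists of two disjoint edges, and $\operatorname{Ind}(H_\Gamma)$ is a $4$-cycle, the suspension of $\Gamma$. The class in $\tilde H_0(\Gamma)$ has moved to $\tilde H_1$. By (T) the regularity of the quotient by $I(H_\Gamma)$ is $1+1=2$, in agreement with \eqref{eq:hochreg}.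
\end{example}

\begin{lemma}\label{lem:susp}
Let $\sigma=V'\sqcup\mathcal F'$ with $V'\subseteq V$ and $\mathcal F'\subseteq\mathcal F$. If $V'$ or $\mathcal F'$ is empty, then $\operatorname{Ind}(H_\Gamma[\sigma])$ is a full simplex or $\{\emptyset\}$. Otherwise let $\Lambda=\{U\subseteq V':U\subseteq F\text{ for some }F\in\mathcal F'\}$, a subcomplex of $\Gamma$. Then $\tilde H_j(\operatorname{Ind}(H_\Gamma[\sigma]);\Bbbk)\cong\tilde H_{j-1}(\Lambda;\Bbbk)$ for all $j$.
\end{lemma}

\begin{proof}
If one part is empty, $H_\Gamma[\sigma]$ has no edges and every subset of $\sigma$ is a face. Let both parts be nonempty and write $X=\operatorname{Ind}(H_\Gamma[\sigma])$. Let $Y\subseteq X$ be the subcomplex of faces $U\sqcup\mathcal U$ with $U\in\Lambda$, and let $2^{V'}$ be the full simplex on $V'$. A face with $\mathcal U\neq\emptyset$ has $U\in\Lambda$, and a face with $\mathcal U=\emptyset$ lies in $2^{V'}$. Hence $X=Y\cup2^{V'}$ and $Y\cap2^{V'}=\Lambda$.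

We claim that $Y$ has no reduced homology. Filter its augmented chain complex by the subcomplexes spanned by the faces with $|U|\le a$. In the $a$-th graded piece the differential only removes elements of $\mathcal U$, so the piece is a direct sum over $U\in\Lambda$ with $|U|=a$. For fixed $U$ the admissible $\mathcal U$ are all subsets of $\{F\in\mathcal F':U\subseteq F\}$, which is nonempty because $U\in\Lambda$. The summand is thus a shifted augmented chain complex of a nonempty simplex, which is exact. A finite filtration with exact graded pieces has exact total complex, which proves the claim.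

The simplex $2^{V'}$ has no reduced homology either, as $V'\neq\emptyset$. The long exact sequence of $0\to\tilde C(\Lambda)\to\tilde C(Y)\oplus\tilde C(2^{V'})\to\tilde C(X)\to0$ gives the isomorphism.
\end{proof}

So every induced subgraph is governed by a subcomplex of $\Gamma$. Top-dimensional homology of a subcomplex injects into that of $\Gamma$, and this is why we place the dependence on the field in the top degree.

\begin{proposition}\label{prop:dim2}
Let $\dim\Gamma=2$. Suppose $\Gamma$ has a $2$-face $\rho$ each of whose edges lies in a facet different from $\rho$. Then $\operatorname{reg}(T_{H_\Gamma}/I(H_\Gamma))$ equals $4$ if $H_2(\Gamma;\Bbbk)\neq0$ and $3$ if $H_2(\Gamma;\Bbbk)=0$.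
\end{proposition}

\begin{proof}
In \eqref{eq:hochreg}, the set $\sigma=\emptyset$ contributes $0$ and nonempty simplices contribute nothing. By Lemma~\ref{lem:susp}, the regularity is the maximum of $0$ and the numbers $j+2$ with $\tilde H_j(\Lambda;\Bbbk)\neq0$, where $\Lambda$ comes from a pair $V',\mathcal F'\ne\emptyset$. Each $\Lambda$ has dimension at most $2$, so the regularity is at most $4$. There are no $3$-faces, so $H_2$ is the space $Z_2$ of $2$-cycles, and $H_2(\Lambda;\Bbbk)=Z_2(\Lambda;\Bbbk)\subseteq Z_2(\Gamma;\Bbbk)=H_2(\Gamma;\Bbbk)$. If $H_2(\Gamma;\Bbbk)=0$, the regularity is therefore at most $3$. If $H_2(\Gamma;\Bbbk)\neq0$, the choice $V'=V$, $\mathcal F'=\mathcal F$ gives $\Lambda=\Gamma$ and the value $4$. Finally take $V'=\rho$ and let $\mathcal F'$ consist of one facet different from $\rho$ through each edge of $\rho$. Since $\rho$ is itself a facet, none of these contains $\rho$. So $\Lambda$ is the boundary of the triangle $\rho$, $\tilde H_1(\Lambda;\Bbbk)\neq0$, and the regularity is at least $3$.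
\end{proof}

The hypothesis on $\rho$ serves only to reach the value $3$. For the complex with facets $123$ and $4$, every $\Lambda$ is a union of at most two disjoint simplices, and the regularity is at most $2$.

\section{The projective plane: proof of Theorem~\ref{thm:rp2}}\label{sec:rp2}

The graph $H$ of Theorem~\ref{thm:rp2} is $H_\Gamma$, and $G_H$ has $(6+1)+(10+1)=18$ vertices. We compute $H_2(\Gamma;\Bbbk)$ from the list of facets, without using that $\Gamma$ is a projective plane. Each of the $15$ pairs from $\{1,\dots,6\}$ lies in exactly two triangles: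
\[
\begin{array}{lllll}
12:124,126& 13:134,135& 14:124,134& 15:135,156& 16:126,156\\
23:235,236& 24:124,245& 25:235,245& 26:126,236& 34:134,346\\
35:135,235& 36:236,346& 45:245,456& 46:346,456& 56:156,456.
\end{array}
\]
So every triangle can serve as $\rho$ in Proposition~\ref{prop:dim2}, and in characteristic $2$ the sum of all ten triangles is a nonzero $2$-cycle.

Let $z=\sum_Fc_F[F]$ be a $2$-cycle over any field, with vertices in increasing order and $\partial[uvw]=[vw]-[uw]+[uv]$. Put $a=c_{124}$. Setting the coefficients of $\partial z$ at ten of the edges equal to zero gives, in this order: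
\[
\begin{array}{c|l|l}
\text{edge}&\text{coefficient in }\partial z&\text{consequence}\\ \hline
12& c_{124}+c_{126}& c_{126}=-a\\
14& -c_{124}-c_{134}& c_{134}=-a\\
13& c_{134}+c_{135}& c_{135}=a\\
15& -c_{135}+c_{156}& c_{156}=a\\
24& c_{124}+c_{245}& c_{245}=-a\\
25& -c_{235}-c_{245}& c_{235}=a\\
23& c_{235}+c_{236}& c_{236}=-a\\
34& c_{134}+c_{346}& c_{346}=a\\
45& c_{245}+c_{456}& c_{456}=a\\
35& c_{135}+c_{235}& 2a=0
\end{array}
\]
All coefficients are $\pm a$, and $2a=0$. Hence $H_2(\Gamma;\Bbbk)=0$ if $\operatorname{char}\Bbbk\neq2$, and it is one-dimensional if $\operatorname{char}\Bbbk=2$. By Proposition~\ref{prop:dim2}, $\operatorname{reg}(T_H/I(H))$ is $4$ in characteristic $2$ and $3$ otherwise, and Theorem~\ref{thm:transfer} adds $2$. \qed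

\begin{remark}
Let $\sigma$ be the set of all $16$ vertices of $H$ and $w=2\sigma+e_s+e_t$, so $|w|=34$. Theorem~\ref{thm:transfer}, (H) and Lemma~\ref{lem:susp} give, for $i=12$ and $i=13$,
\[
\beta_{28,w}(S/J_{G_H})=\dim H_2(\Gamma;\Bbbk),\qquad\beta_{29,w}(S/J_{G_H})=\dim H_1(\Gamma;\Bbbk).
\]
The first number carries the regularity $34-28=6$. Since $\Gamma$ is connected with Euler characteristic $6-15+10=1$, the two numbers are equal: both are $1$ in characteristic $2$ and $0$ otherwise. They cancel in the Hilbert function.
\end{remark}

\section{All patterns of dependence: proof of Theorem~\ref{thm:class}}\label{sec:class}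

\subsection*{Dependence on the characteristic only}
If $\Bbbk_0$ is the prime field of $\Bbbk$, then $S/J_G$ is obtained from the same ring over $\Bbbk_0$ by applying $\otimes_{\Bbbk_0}\Bbbk$. This functor is exact and carries the Koszul complex to the Koszul complex, so the Betti numbers agree. It suffices to consider $\mathbb Q$ and $\mathbb F_p$.

\subsection*{Necessity}
To compare characteristics we need one complex over $\mathbb Z$ that computes Tor over all fields, and its terms must be free for the universal coefficient theorem to apply. Let $B$ be the quotient of $\mathbb Z[x_1,\dots,x_n,y_1,\dots,y_n]$ by the ideal generated by the $f_{vw}$ with $\{v,w\}\in E(G)$. Each $B_d$ is a finitely generated abelian group, and $B_d\otimes_{\mathbb Z}\Bbbk=(S/J_G)_d$ by right exactness. The Hilbert function of $S/J_G$ does not depend on the field (Section~\ref{sec:intro}), so $\dim B_d\otimes_{\mathbb Z}\mathbb F_p=\dim B_d\otimes_{\mathbb Z}\mathbb Q$ for every $p$. A cyclic summand of order a power of $p$ would make the left side larger. So $B_d$ is torsion-free, hence free.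

Let $C^{(j)}$ be the degree $j$ part of the Koszul complex of the variables on $B$, with terms $C^{(j)}_i=B_{j-i}\otimes_{\mathbb Z}\Lambda^i\mathbb Z^{2n}$. It is a bounded complex of finitely generated free abelian groups, and $H_i(C^{(j)}\otimes_{\mathbb Z}\Bbbk)=\operatorname{Tor}^S_i(S/J_G,\Bbbk)_j$ by (K). Over $\mathbb Q$, $\beta_{i,j}$ is the rank of $H_i(C^{(j)})$. Over $\mathbb F_p$, the universal coefficient sequence
\[
0\to H_i(C^{(j)})\otimes_{\mathbb Z}\mathbb F_p\to H_i(C^{(j)}\otimes_{\mathbb Z}\mathbb F_p)\to\operatorname{Tor}^{\mathbb Z}_1(H_{i-1}(C^{(j)}),\mathbb F_p)\to0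
\]
shows that $\beta_{i,j}$ is at least that rank, with equality unless $H_i(C^{(j)})$ or $H_{i-1}(C^{(j)})$ has $p$-torsion. The inequality gives $\operatorname{reg}_p(G)\ge\operatorname{reg}_0(G)$. Over every field $\beta_{i,j}=0$ unless $0\le i\le2n$ and $0\le j-i\le n-1$, the last bound by \eqref{eq:MM}. For these finitely many pairs $(i,j)$ only finitely many primes occur as torsion. For every other prime all Betti numbers agree with those over $\mathbb Q$, and $\operatorname{reg}_p(G)=\operatorname{reg}_0(G)$.

\subsection*{A complex for each prime}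
We need a $2$-dimensional complex $\Gamma_p$ that has a $2$-cycle exactly in characteristic $p$. Take a disk whose boundary is a $3p$-gon and wrap the boundary $p$ times around a triangle. A ring of interior vertices keeps the quotient simplicial (Figure~\ref{fig:gamma}). Precisely, $\Gamma_p$ has vertices $d$, $c_i$ ($i\in\mathbb Z/3p$) and $b_r$ ($r\in\mathbb Z/3$), and its facets are the oriented triangles
\[
D_i=[d,c_i,c_{i+1}],\qquad E_i=[c_{i+1},c_i,b_{i+1}],\qquad F_i=[c_i,b_i,b_{i+1}]\qquad(i\in\mathbb Z/3p),
\]
where the indices of $b$ are read modulo $3$. These $9p$ triangles are distinct: the type is visible from the letters, and the vertices $c$ determine $i$.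

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\foreach \i in {0,...,5} {
  \draw (0,0) -- ({60*\i}:1) -- ({60*\i+60}:1);
  \draw ({60*\i-30}:2) -- ({60*\i}:1) -- ({60*\i+30}:2);
  \draw[very thick] ({60*\i-30}:2) -- ({60*\i+30}:2);
}
\foreach \i/\j in {0/0,1/1,2/2,3/0,4/1,5/2} {
  \node[circle,fill=white,inner sep=1pt] at ({60*\i}:1) {$c_{\i}$};
  \node[circle,fill=white,inner sep=1pt] at ({60*\i-30}:2) {$b_{\j}$};
}
\node[circle,fill=white,inner sep=1pt] at (0,0) {$d$};
\end{tikzpicture}
\caption{The complex $\Gamma_p$ for $p=2$: a triangulated disk with $18$ triangles, in which boundary vertices and boundary edges with equal labels are identified. The thick boundary runs twice around the cycle $b_0b_1b_2$.}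
\label{fig:gamma}
\end{figure}

\begin{lemma}\label{lem:gammap}
The regularity of $T_{H_{\Gamma_p}}/I(H_{\Gamma_p})$ is $4$ if $\operatorname{char}\Bbbk=p$ and $3$ otherwise.
\end{lemma}

\begin{proof}
The boundaries are
\begin{align*}
\partial D_i&=[c_i,c_{i+1}]-[d,c_{i+1}]+[d,c_i],\\
\partial E_i&=[c_i,b_{i+1}]-[c_{i+1},b_{i+1}]-[c_i,c_{i+1}],\\
\partial F_i&=[b_i,b_{i+1}]-[c_i,b_{i+1}]+[c_i,b_i].
\end{align*}
The edges $dc_i$, $c_ic_{i+1}$, $c_ib_{i+1}$, $c_ib_i$ for $i\in\mathbb Z/3p$ and $b_rb_{r+1}$ for $r\in\mathbb Z/3$ are pairwise distinct. For $z=\sum_i(\alpha_iD_i+\gamma_iE_i+\kappa_iF_i)$ we collect terms: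
\[
\begin{array}{c|c|c}
\text{edge}&\text{triangles containing it}&\text{coefficient in }\partial z\\ \hline
{[d,c_i]}&D_i,\ D_{i-1}&\alpha_i-\alpha_{i-1}\\
{[c_i,c_{i+1}]}&D_i,\ E_i&\alpha_i-\gamma_i\\
{[c_i,b_{i+1}]}&E_i,\ F_i&\gamma_i-\kappa_i\\
{[c_i,b_i]}&F_i,\ E_{i-1}&\kappa_i-\gamma_{i-1}\\
{[b_r,b_{r+1}]}&F_i\ \ (i\equiv r \bmod 3)&\sum_{i\equiv r}\kappa_i
\end{array}
\]
The first four rows vanish if and only if all coefficients of $z$ equal one scalar $a$. The last row is then $pa$, as each residue $r$ has $p$ lifts $i$. So $H_2(\Gamma_p;\Bbbk)\neq0$ if and only if $\operatorname{char}\Bbbk=p$. Since $p\ge2$, every edge lies in at least two triangles, and Proposition~\ref{prop:dim2} applies.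
\end{proof}

\subsection*{Sufficiency}
Let $\varphi\ge0$ have finite support. If $\varphi=0$, let $H$ be a single edge; then $G_H$ is the path on four vertices, with regularity $3$ over every field by Theorem~\ref{thm:transfer}. If $\varphi\neq0$, let $H$ be the disjoint union of $\varphi(p)$ copies of $H_{\Gamma_p}$, over all primes $p$. It is a finite bipartite graph with an edge, and $T_H/I(H)$ is the tensor product of the rings of the copies. By (T) the regularities add. Put $\varphi(0)=0$. For $\operatorname{char}\Bbbk=q$, Lemma~\ref{lem:gammap} and Theorem~\ref{thm:transfer} give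
\[
\operatorname{reg}(S/J_{G_H})=2+3\sum_p\varphi(p)+\varphi(q).
\]
Hence $\operatorname{reg}_q(G_H)-\operatorname{reg}_0(G_H)=\varphi(q)$ for every prime $q$. In both cases $G_H$ is connected and its vertex set is the union of the cliques $K_1$ and $K_2$. \qed

\begin{thebibliography}{9}

\bibitem{HHHKR}
Herzog, Hibi, Hreinsd\'ottir, Kahle and Rauh,
\emph{Binomial edge ideals and conditional independence statements},
Adv. Appl. Math. 45 (2010).

\bibitem{KK}
Thomas Kahle and Jonas Kr\"usemann,
\emph{Binomial edge ideals of cographs},
arXiv:1906.05510 (2019).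

\end{thebibliography}
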